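# Duality for residual intersections under the condition $G_{s-1}$

All rings are commutative and Noetherian, and all modules are finitely generated unless they are total quotient rings. The codimension of a prime is its height, and $\operatorname{codim}$ of an ideal is the least codimension of a prime containing it. The unit ideal has codimension $\infty$, and $\operatorname{depth}0=\infty$. We write $\mu$ for the minimal number of generators.

## 1. Residual intersections, the conditions $G_r$, and the Depth Conditions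

**Definition 1 (residual intersection).** Let $I\subset R$ be an ideal and $s$ an integer. A proper ideal $K=J:I$ is an *$s$-residual intersection* of $I$ if $J\subset I$ is generated by $s$ elements and $\operatorname{codim}K\ge s$.

If $P$ is a prime with $\operatorname{codim}P\le s-1$, then $K\not\subset P$, so $(J:I)_P=R_P$ and $J_P=I_P$. We use this constantly: *$J$ and $I$ agree in codimension $\le s-1$.*

**Example 1.** In $R=k[[x,y_1,\dots,y_s]]$ let $I=(x)$ and $J=(xy_1,\dots,xy_s)$. Since $x$ is a nonzerodivisor, $K=J:I=(y_1,\dots,y_s)$, which has codimension $s$.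

**Example 2 (running example).** Let $R=k[x,y,z]/(xy)$, with maximal ideal $\mathfrak m=(x,y,z)$ and $\dim R=2$. Let $I=(x,y)$; as $R/I=k[z]$, $\operatorname{codim}I=1$. Let $J=(zx+y^2,\ zy+x^2)$. We compute $K=J:I$. The degree-3 part of $I$ is spanned by $x^3,x^2z,xz^2,y^3,y^2z,yz^2$. Multiplying the two generators of $J$ by $x,y,z$ gives
$$zx^2,\quad y^3,\quad z^2x+zy^2,\quad x^3,\quad zy^2,\quad z^2y+zx^2,$$
and these span the same space. So $\mathfrak m^2I\subset J$. Let $\ell=\alpha x+\beta y+\gamma z\in K$. Then $\ell x=\alpha x^2+\gamma zx$ lies in the span of $zx+y^2$ and $zy+x^2$, which forces $\alpha=\gamma=0$; then $\ell y=\beta y^2\in J$ forces $\beta=0$. Hence $K=\mathfrak m^2$, of codimension $2$: a $2$-residual intersection.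

**Definition 2 (condition $G_r$).** $I$ satisfies $G_r$ if $\mu(I_P)\le\operatorname{codim}P$ for all primes $P\supset I$ with $\operatorname{codim}P\le r-1$.

**Example 3.** A principal ideal generated by a nonzerodivisor satisfies every $G_r$. In Example 2, $G_1$ is vacuous, since no prime containing $I$ has codimension $0$. But $G_2$ fails: at $P=I=(x,y)$, of codimension $1$, the module $I/I^2$ is free over $k[z]$ on $x,y$, so $\mu(I_P)=2$.

**Definition 3 (Standard Hypotheses).** $R$ is a Gorenstein local ring, or a standard graded Gorenstein ring, of dimension $d$ with residue field $k$ (in the graded case $R_0=k$ is a field). $I$ is an ideal of codimension $g$, $s\ge g$, $t=s-g$. The ideal $I$ satisfies $G_s$ and the Depth Conditions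
$$(*)\qquad \operatorname{depth}(R/I^j)\ge\dim(R/I)-j+1\qquad(1\le j\le t).$$
$J\subset I$ is generated by $s$ elements and $K=J:I$ is an $s$-residual intersection. In the graded case $I$ and $J$ are homogeneous.

**Example 4.** In Example 2 we have $g=1$, $s=2$, $t=1$, and $(*)$ says $\operatorname{depth}k[z]\ge1$, which holds. The Standard Hypotheses hold except that only $G_1=G_{s-1}$ is available. In general, if $t=1$ then $G_{s-1}=G_g$ is vacuous.

**Definition 4 (canonical module).** If $\operatorname{codim}K=c$, then $\omega_{R/K}=\operatorname{Ext}^c_R(R/K,R)$ in the local case and $\omega_{R/K}=\operatorname{Ext}^c_R(R/K,\omega_R)$ with $\omega_R=R(a)$ in the graded case.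

**Example 5.** In Example 1, $R/K$ is a complete intersection, so $\omega_{R/K}\cong R/K$. In Example 2, $\omega_R=R(2-3)=R(-1)$, so $a=-1$. Here $R/K=R/\mathfrak m^2$ is Artinian, $\omega_{R/K}$ is the graded dual $\operatorname{Hom}_k(R/K,k)$, and $\operatorname{Hom}_R(N,\omega_{R/K})\cong\operatorname{Hom}_k(N,k)$ for every graded $R/K$-module $N$.

**Definition 5 (perfect pairing).** A linear map $M\otimes N\to W$ is a *perfect pairing* if both adjoint maps $M\to\operatorname{Hom}(N,W)$ and $N\to\operatorname{Hom}(M,W)$ are isomorphisms.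

**Example 6.** Over a field, evaluation $V\otimes\operatorname{Hom}(V,k)\to k$ is perfect. Over $\mathbb Z$, multiplication $\mathbb Z\otimes\mathbb Z\to\mathbb Z$ is perfect, while $(m,n)\mapsto2mn$ is not, although its adjoints are injective.

Throughout, $M_u=I^u/JI^{u-1}$. Note that $KI^u=(KI)I^{u-1}\subset JI^{u-1}$, so each $M_u$ with $u\ge1$ is an $R/K$-module.

## 2. The conjecture and the theorems

Under the Standard Hypotheses, with $G_s$, the following is known: there is an injective map $I^{t+1}/JI^t\to\omega_{R/K}$ such that, for $1\le u\le t$, the multiplication maps $M_u\otimes M_{t+1-u}\to I^{t+1}/JI^t$, as well as their compositions with this injective map, are perfect pairings. The paper of David Eisenbud and Bernd Ulrich, "Duality and Socle Generators for Residual Intersections", arXiv:1309.2050 (2013), is the source of the following.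

**Conjecture.** With the Standard Hypotheses, even weakening $G_s$ to $G_{s-1}$, there are isomorphisms
$$I^u/JI^{u-1}\cong\operatorname{Hom}_R(I^{t-u+1}/JI^{t-u},\ \omega_{R/K})\qquad(1\le u\le t).\tag{1}$$

In plain words: do $M_u$ and $M_{t+1-u}$ remain dual to each other when we no longer control the number of generators of $I$ at primes of codimension $s-1$? The answer is yes. Since (1) concerns $1\le u\le t$, we assume $t\ge1$. In the graded case let $J$ be generated by homogeneous elements of degrees $e_1,\dots,e_s$ and put $\sigma=\sum e_i$.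

**Theorem A.** Assume the Standard Hypotheses with $G_s$ weakened to $G_{s-1}$. Then $\operatorname{codim}K=s$. For $1\le u\le t$, $M_u$ is a nonzero Cohen–Macaulay module of codimension $s$, and $M_u\cong\operatorname{Hom}_R(M_{t+1-u},\omega_{R/K})$. In the graded case there is a homogeneous isomorphism $M_u\cong\operatorname{Hom}_R(M_{t+1-u},\omega_{R/K})(-\sigma-a)$.

**Theorem B.**
1. In Theorem A let $t\ge2$ and $k$ be infinite. There is a linear map $\Phi:\operatorname{Sym}_{t+1}(I/J)\to\omega_{R/K}$ such that for all $1\le u\le t$, $(c_1\cdots c_u,\ c_{u+1}\cdots c_{t+1})\mapsto\Phi(c_1\cdots c_{t+1})$ induces a well-defined perfect pairing $M_u\otimes M_{t+1-u}\to\omega_{R/K}$.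
2. Under the hypotheses of Theorem A there need not exist any linear map $I^{t+1}/JI^t\to\omega_{R/K}$ whose composition with multiplication is a perfect pairing $M_u\otimes M_{t+1-u}\to\omega_{R/K}$ (example with $t=2$).
3. For $t=2$ and $t=3$ and every $g\ge0$, Theorem A fails if $G_{s-1}$ is replaced by $G_{s-2}$. For every $t\ge3$ and $g\ge0$ it fails if $G_{s-1}$ is replaced by $G_{g+1}$.

Theorem A proves the conjecture; Theorem B is not needed for it.

## 3. Three cases by hand

**Principal ideals.** Let $R$ be local, $I=(x)$ with $x$ a nonzerodivisor in $\mathfrak m$, $J=(xa_1,\dots,xa_s)$. Then $K=(a_1,\dots,a_s)$ is proper of codimension $\ge s$, so $a_1,\dots,a_s$ is a regular sequence. Dividing by $x^u$ gives $M_u\cong R/K\cong\omega_{R/K}$, and both sides of (1) are $R/K$.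

**The running example.** In Example 2, $M_1=I/J$ has basis $x,y$ in degree $1$ and $p=x^2$, $q=y^2$ in degree $2$, with $zx=-q$, $zy=-p$, and it is zero in degrees $\ge3$. Since $t=1$, (1) asks for a linear isomorphism $M_1\cong\operatorname{Hom}_k(M_1,k)$. Let $\beta$ be the symmetric $k$-bilinear form with $\beta(x,p)=\beta(y,q)=1$ and all other values on unordered pairs of basis elements $0$. It is nondegenerate. We need $\beta(\ell v,w)=\beta(v,\ell w)$ for $\ell\in\{x,y,z\}$. If $v$ or $w$ has degree $2$, both sides vanish. For $v,w\in\{x,y\}$: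

* $\ell=x$ sends $x\mapsto p$, $y\mapsto0$. On $(x,x)$ both sides are $1$; on $(x,y)$ they are $\beta(p,y)=0$ and $\beta(x,0)=0$; on $(y,y)$ both are $0$.
* $\ell=y$ is the same with the roles of $x,p$ and $y,q$ exchanged.
* $\ell=z$ sends $x\mapsto-q$, $y\mapsto-p$. On $(x,y)$ they are $\beta(-q,y)=-1$ and $\beta(x,-p)=-1$; on $(x,x)$ and $(y,y)$ both sides are $0$.

The pair $(y,x)$ follows from $(x,y)$ by symmetry of $\beta$. So (1) holds although $G_s$ fails. The degrees fit Theorem A: $\sigma+a=4-1=3$, and the dual, in degrees $-1,-2$, moves to degrees $2,1$ under the shift $(-3)$.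

**The case $g=t=1$, $R$ local.** This case already shows the mechanism. Here $s=2$, $J=(f,f')$, and $(*)$ says that $R/I$ is Cohen–Macaulay of dimension $d-1$, so $I$ is a maximal Cohen–Macaulay module. Over a Gorenstein ring this gives $\operatorname{Ext}^q_R(I,R)=0$ for $q>0$ and $I$ reflexive. At a prime $P$ of codimension $0$, $J_P=I_P=R_P$; so $J$ contains a nonzerodivisor. Let $Q$ be the total quotient ring, write colons inside $Q$, and identify $\operatorname{Hom}(I,R)=R:I$.

The kernel of $(f,f'):R^2\to J$ is isomorphic to $R:J$ by $\zeta\mapsto(\zeta f',-\zeta f)$ (checked in general in Section 9). Also $\operatorname{Hom}(I/J,R)=\operatorname{Ext}^1(I/J,R)=0$, because $K$ kills $I/J$ and has grade $\ge2$; so $R:J=R:I$. We get an exact sequence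
$$0\to R:I\to R^2\to I\to I/J\to0 .$$
Now apply $\operatorname{Hom}(-,R)$. Because $I$ and $R^2$ have no higher Ext into $R$, $\operatorname{Ext}^2(I/J,R)\cong\operatorname{Ext}^1(J,R)$ is the cokernel of $R^2\to\operatorname{Hom}(R:I,R)=R:(R:I)=I$, $(p,p')\mapsto pf'-p'f$. The image is $J$, so $\operatorname{Ext}^2_R(I/J,R)\cong I/J$: the sequence is its own dual. Finally $\operatorname{Ext}^2_R(I/J,R)\cong\operatorname{Hom}_R(I/J,\omega_{R/K})$ by Rees' lemma (see (F2) in Section 5; $\operatorname{codim}K=2$ as in Section 9). No condition $G_r$ was used.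

## 4. Primes of codimension $s-1$ and the choice of rung $s-2$

For larger $t$, a sensible first plan is to pick general generators $b_1,\dots,b_s$ of $J$, put $J_i=(b_1,\dots,b_i)$, $K_i=J_i:I$, and climb from $R$ to $R/K$ through the rings $R/K_i$, one element at a time. For each step to be harmless one wants
$$\operatorname{codim}K_i\ge i,\qquad\operatorname{codim}(I+K_i)\ge i+1.\tag{C}$$
The last rung before $R/K$ would be $i=s-1$. This is exactly where the plan stops. Suppose $\operatorname{codim}(I+K_{s-1})\ge s$, and let $P\supset I$ have codimension $s-1$. Then $K_{s-1}\not\subset P$, so $I_P=(b_1,\dots,b_{s-1})_P$ and $\mu(I_P)\le s-1=\operatorname{codim}P$. Together with $G_{s-1}$ this is $G_s$, the hypothesis we gave up, so when $G_s$ fails no choice of generators can help. In Example 2 no element of $J$ can generate $I_P$ at $P=(x,y)$, where $\mu(I_P)=2$.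

A second natural plan is to look, as in the known case, for a map $I^{t+1}/JI^t\to\omega_{R/K}$ making multiplication perfect. Section 11 shows that such a map may fail to exist, so (1) must come from somewhere else.

The way out is to use condition (C) only for $i\le s-2$, where $G_{s-1}$ suffices, and then to treat the last two elements $b_{s-1},b_s$ together by the four-term sequence of the case $g=t=1$. The ring $R$ gets replaced by $A=R/K_{s-2}$, the dualizing module by $\omega_A$, and the middle term $R^2$ by $X^2$ with $X=I^{u-1}A$. For this we must know that $\omega_A\cong I^{t-1}A$, that the ideals $I^jA$ with $j\le t$ are maximal Cohen–Macaulay, and that their $\omega_A$-duals are again powers of $IA$. The ladder of Section 8 provides this.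

## 5. Homological tools

In this section $R$ is a Gorenstein ring of finite dimension. Put
$$\rho(M)=\sup\{q:\operatorname{Ext}^q_R(M,R)\ne0\},\qquad\rho(0)=-\infty .$$
Then $\rho(M_P)\le\rho(M)$. The long exact sequence of $0\to M'\to M\to M''\to0$ gives
$$\rho(M)\le\max(\rho(M'),\rho(M'')),\quad\rho(M'')\le\max(\rho(M),\rho(M')+1),\quad\rho(M')\le\max(\rho(M),\rho(M'')-1).$$
If $R$ is local and $M\ne0$, local duality gives $\operatorname{depth}M=\dim R-\rho(M)$. The same holds for graded $M$ over a standard graded $R$, with depth taken at the homogeneous maximal ideal, since a graded Ext module vanishes if and only if its localization there does.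

**Definition 6.** $M$ is *$i$-CM* if $\operatorname{Ext}^q_R(M,R)=0$ for all $q\ne i$ ($M=0$ is allowed).

For $M\ne0$ the least $q$ with $\operatorname{Ext}^q_R(M,R)\ne0$ is the grade of $\operatorname{ann}M$, which equals its codimension. So $M$ is $i$-CM if and only if $\operatorname{codim}(\operatorname{ann}M)\ge i$ and $\rho(M)\le i$. If $M$ is $i$-CM and $P\in\operatorname{Supp}M$, then $\operatorname{depth}M_P=\operatorname{codim}P-i$. Hence *associated primes of $M$ have codimension exactly $i$*, and a nonzero $i$-CM module has $\operatorname{codim}(\operatorname{ann}M)=i$. For example, if $x_1,\dots,x_i$ is a regular sequence, $R/(x_1,\dots,x_i)$ is $i$-CM.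

Let $A=R/K$ be $i$-CM and $\omega_A=\operatorname{Ext}^i_R(A,R)$.

**(F1)** *For $A$-modules $M$, $\operatorname{Ext}^q_A(M,\omega_A)\cong\operatorname{Ext}^{q+i}_R(M,R)$. If $M$ is an $i$-CM $A$-module, then $\operatorname{Ext}^q_A(M,\omega_A)=0$ for $q>0$, $\operatorname{Hom}_A(M,\omega_A)$ is $i$-CM, and evaluation $M\to\operatorname{Hom}(\operatorname{Hom}(M,\omega_A),\omega_A)$ is an isomorphism. In particular $\operatorname{Hom}(\omega_A,\omega_A)=A$.*

Let $E^\bullet$ be an injective resolution of $R$. Then $C^\bullet=\operatorname{Hom}_R(A,E^\bullet)$ is a complex of injective $A$-modules whose cohomology is $\omega_A$ in degree $i$ and $0$ elsewhere. Its part below degree $i$ is exact, hence splits off, and what remains is an injective resolution of $\omega_A$ placed in degrees $\ge i$. Since $\operatorname{Hom}_R(M,E^\bullet)=\operatorname{Hom}_A(M,C^\bullet)$, the first claim follows, and it gives the vanishing. For the rest, localize: $A_P$ is a Cohen–Macaulay local ring with canonical module $(\omega_A)_P$, and $M_P$,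 if nonzero, is maximal Cohen–Macaulay; apply Bruns–Herzog, *Cohen–Macaulay Rings*, Thm. 3.3.10.

**(F2)** *If $L\subset A$ is an ideal of grade $\ge c$ and $M$ is an $A/L$-module, then*
$$\operatorname{Ext}^c_A(M,\omega_A)\to\operatorname{Hom}_A(M,\operatorname{Ext}^c_A(A/L,\omega_A)),\qquad\xi\mapsto(v\mapsto v^*\xi)$$
*is an isomorphism, where $v\in M$ also denotes the map $A/L\to M$, $1\mapsto v$.*

If $L=A$ then $M=0$. Otherwise choose an $A$-regular sequence $\underline x\subset L$ of length $c$. It is $\omega_A$-regular, because locally $\omega_A$ is maximal Cohen–Macaulay and $\underline x$ is part of a system of parameters. Put $W=\omega_A/\underline x\omega_A$. By Rees' lemma (Bruns–Herzog, Lemma 1.2.4), $\operatorname{Ext}^c_A(M,\omega_A)\cong\operatorname{Hom}_A(M,W)$, naturally in the $A/L$-module $M$. Under this isomorphism $v^*$ becomes $\varphi\mapsto\varphi\circ v$, that is, $\varphi\mapsto\varphi(v)\in\operatorname{Hom}_A(A/L,W)=0:_WL$. As $LM=0$, every $\varphi:M\to W$ has image in $0:_WL$. So the map in question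 is the equality $\operatorname{Hom}_A(M,W)=\operatorname{Hom}_A(M,0:_WL)$.

**Colons in $Q$.** Let $Q$ be the total quotient ring of $A$; in the graded case, the localization at the homogeneous nonzerodivisors. A homogeneous ideal generated in positive degrees that contains a nonzerodivisor contains a homogeneous one (Bruns–Herzog, Lemma 1.5.10). Let $X,Y\subset Q$ be finitely generated (graded) submodules, $X$ containing a (homogeneous) nonzerodivisor $x_0$. For $\varphi\in\operatorname{Hom}_A(X,Y)$ and $x\in X$, choose a nonzerodivisor $c\in A$ with $cx_0,cx\in A$; then $cx_0\varphi(x)=\varphi(cx_0x)=cx\,\varphi(x_0)$, so $\varphi$ is multiplication by $\varphi(x_0)/x_0$. Thus $\operatorname{Hom}_A(X,Y)=Y:_QX$, written $Y:X$. If $\omega\subset Q$ is isomorphic to $\omega_A$ and $X$ is $i$-CM, then (F1) reads $\omega:(\omega:X)=X$, and $\omega:\omega=A$.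

## 6. Reduction to an infinite residue field and to $g\ge1$

**Step 1: infinite $k$, local case.** *Purpose: general choices in Section 7 need $k$ infinite.* Suppose $k$ is finite and Theorem A holds for infinite residue fields. Let $S=R[x]_{\mathfrak mR[x]}$, which is flat and local over $R$ with closed fiber the field $k(x)$. So $S$ is Gorenstein of dimension $d$; depths of modules, codimensions of extended ideals and the formation of $J:I$ are preserved. For $G_{s-1}$, let $P'\supset IS$ have codimension $\le s-2$ and let $P=P'\cap R$. Then $\mu(I_{P'})=\mu(I_P)$ and $\operatorname{codim}P\le\operatorname{codim}P'$ by going down, so $\mu(I_{P'})\le\operatorname{codim}P\le\operatorname{codim}P'$. Theorem A over $S$ gives $\operatorname{codim}K=s$, that $M_u$ is nonzero Cohen–Macaulay of codimension $s$, and, as Ext and Hom commute with $\otimes S$, that the two sides of (1) become isomorphic over $S$. It remains to show: *$M\otimes S\cong N\otimes S$ implies $M\cong N$.*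

Let $f_1,\dots,f_r$ generate $\operatorname{Hom}_R(M,N)$. As $\operatorname{Hom}_S(M\otimes S,N\otimes S)=\operatorname{Hom}_R(M,N)\otimes S$, an isomorphism over $S$ has the form $\sum\sigma_if_i$ with $\sigma_i\in S$. Tensoring with $k(x)$ shows that $\dim M/\mathfrak mM=\dim N/\mathfrak mN$ and that the polynomial $p=\det(\sum T_i\bar f_i)\in k[T]$, with $\bar f_i:M/\mathfrak mM\to N/\mathfrak mN$, is nonzero. Likewise we get a nonzero $p'$ from $\operatorname{Hom}_R(N,M)$. Choose a finite extension $k'/k$ over which both $p$ and $p'$ take nonzero values. It has a primitive element; let $F$ be a monic lift of its minimal polynomial, and $R'=R[y]/(F)$. Then $R'$ is finite over $R$ with $R'/\mathfrak mR'=k'$, so it is local with residue field $k'$, and it is free of rank $e=[k':k]$ over $R$. Lifting the points where $p,p'$ do not vanish to $R'$, Nakayama's lemma gives surjections $M\otimes R'\to N\otimes R'\to M\otimes R'$. The composite is a surjective endomorphism, hence bijective, so the first map is bijective. Over $R$ this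 says $M^e\cong N^e$. By Krull–Schmidt over $\hat R$, $\hat M\cong\hat N$. As $\operatorname{Hom}_{\hat R}(\hat M,\hat N)=\operatorname{Hom}_R(M,N)\otimes\hat R$, there is $f:M\to N$ congruent to an isomorphism modulo $\mathfrak m\operatorname{Hom}_{\hat R}(\hat M,\hat N)$, and $f$ is surjective by Nakayama. Likewise there is a surjection $N\to M$. Their composite is a surjective endomorphism, so $f$ is bijective and $M\cong N$.

**Step 2: infinite $k$, graded case.** *Purpose: the same, keeping degrees.* Replace $S$ by $R\otimes_kk(x)$ and $R'$ by $R\otimes_kk'$; these are standard graded and flat over $R$, and at the homogeneous maximal ideals the closed fibers are fields, so the hypotheses pass up as before. Let $f_1,\dots,f_r$ be a $k$-basis of $\operatorname{Hom}_R(M,N)_0$. A homogeneous isomorphism over $R\otimes_kk(x)$ is $\sum\sigma_if_i$ with $\sigma_i\in k(x)$, and the determinant argument gives $M^e\cong N^e$ as graded modules. Degree-$0$ endomorphism rings are finite-dimensional over $k$, so Krull–Schmidt holds for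 graded modules and $M\cong N$.

**Step 3: raising $g$ by one.** *Purpose: the ladder must start from an ideal containing a nonzerodivisor; the step also transports examples.* Let $R'=R[z]_{(\mathfrak m,z)}$ (graded: $R[z]$ with $\deg z=1$), $I'=(I,z)$, $J'=(J,z)$, $s'=s+1$, $g'=g+1$, $t'=t$.

* Modulo $z$ we are back in $R$, so $K'=J':I'=(K,z)$ and $R'/K'=R/K$.
* Primes containing $I'$ are $P'=(P,z)$ with $P\supset I$, $\operatorname{codim}P'=\operatorname{codim}P+1$ and $\mu(I'_{P'})\le\mu(I_P)+1$. So $G_r$ for $I$ gives $G_{r+1}$ for $I'$; in particular $G_{s-1}$ gives $G_{s'-1}$.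
* $I'^j=I^j\oplus zI^{j-1}\oplus z^2I^{j-2}\oplus\cdots$ before localization (with $I^c=R$ for $c\le0$). So $R'/I'^j\cong\bigoplus_{c=1}^jR/I^c$ over $R$, its depth is at least $\min_{c\le j}(\dim R/I-c+1)$, and $(*)$ persists.
* From the same formula $I'^u/zI'^{u-1}=I^u$ and $I'^u/J'I'^{u-1}=M_u$, compatibly with products (the map is $z\mapsto0$).
* $\operatorname{Ext}^{q+1}_{R'}(N,R')\cong\operatorname{Ext}^q_R(N,R)$ for $R$-modules $N$, with a shift $(1)$ in the graded case. So codimension $s+1$ over $R'$ corresponds to codimension $s$ over $R$. In the graded case $\omega_{R'}=R'(a-1)$, so the shifts cancel, and $\omega_{R'/K'}=\omega_{R/K}$ in both cases.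
* In the graded case $\sigma'+a'=(\sigma+1)+(a-1)=\sigma+a$.

So Theorem A for the new data is Theorem A for the old data. **From now on, in Sections 7, 9 and 10, $g\ge1$ and $k$ is infinite.** In particular $s=g+t\ge2$.

## 7. General generators under $G_{s-1}$

**Lemma 1.** Order $e_1\ge\dots\ge e_s$ in the graded case. Under the hypotheses of Theorem A, $J$ has generators $b_1,\dots,b_s$ (homogeneous with $\deg b_i=e_i$ in the graded case) such that (C) holds for $0\le i\le s-2$.

*Proof.* Let $J=(a_1,\dots,a_s)$, with $\deg a_i=e_i$ in the graded case. We choose inductively $b_{i+1}=a_{i+1}+\sum_{j>i+1}r_ja_j$ (graded: $r_j\in R_{e_{i+1}-e_j}$), so that always $J=(b_1,\dots,b_i,a_{i+1},\dots,a_s)$, and such that for $0\le i\le s-2$: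

* $(1_i)$ if $P\supset I$ and $\operatorname{codim}P\le s-2$, then $\mu((I/J_i)_P)\le\max(0,\operatorname{codim}P-i)$;
* $(2_i)$ if $P\not\supset I$ and $\operatorname{codim}P\le i-1$, then $J_i\not\subset P$.

**Step 1: these imply (C).** If $P\supset I$ and $\operatorname{codim}P\le i$, then $(1_i)$ gives $J_{i,P}=I_P$, so $K_i\not\subset P$. Hence $\operatorname{codim}(I+K_i)\ge i+1$. If $P\not\supset I$ and $\operatorname{codim}P\le i-1$, then $K_i\supset J_i\not\subset P$ by $(2_i)$. Together, no prime of codimension $\le i-1$ contains $K_i$.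

**Step 2: what $b_{i+1}$ has to avoid.** *Purpose: to reduce the induction step to finitely many primes.* $(1_0)$ is $G_{s-1}$, and $(2_0)$ is empty. Assume $(1_i),(2_i)$ with $i\le s-3$ and put $E=I/J_i$.

For $(1_{i+1})$: the number $\mu(E_P)$ is already small enough unless $\mu(E_P)=r=\operatorname{codim}P-i\ge1$. For those $P\supset I$ with $\operatorname{codim}P\le s-2$ it suffices that $b_{i+1}\ne0$ in $E\otimes\kappa(P)$. Each such $P$ is minimal in the closed set $\{P\supset I:\mu(E_P)\ge r\}$, because a smaller $P'$ in it would satisfy $r\le\mu(E_{P'})\le\max(0,\operatorname{codim}P'-i)<r$. So there are finitely many. As $J_P=I_P$, the images of $a_{i+1},\dots,a_s$ span $W_P:=E\otimes\kappa(P)\ne0$.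

For $(2_{i+1})$: we need $b_{i+1}\notin P$ for every $P\supset J_i$ with $P\not\supset I$, $\operatorname{codim}P\le i$. By $(2_i)$, $\operatorname{codim}P=i$, and $P$ is minimal over $J_i$, since a smaller prime over $J_i$ would contradict $(2_i)$. Again there are finitely many, and $J\not\subset P$ since $J_P=I_P=R_P$. So in $W_P:=\kappa(P)$ the images of $a_{i+1},\dots,a_s$ are not all zero.

**Step 3: a good choice exists.** We have finitely many primes $P$ of codimension $\le s-2$ and must arrange $b_{i+1}\ne0$ in $W_P$. The bad set of $(r_j)$ is empty or a coset of $U_P=\{(r_j):\sum r_ja_j=0\text{ in }W_P\}$.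

*Local case.* Let $N=s-i-1$. If $U_P=R^N$, all $a_j$ with $j>i+1$ vanish in $W_P$, so $a_{i+1}\ne0$ there and the bad set is empty. Otherwise $U_P+\mathfrak mR^N\ne R^N$ by Nakayama, and the bad set maps into a proper affine subspace of $k^N$.

*Graded case.* Here $(r_j)$ runs over the $k$-space $\bigoplus_jR_{e_{i+1}-e_j}$. As $K\subset\mathfrak m$, $\operatorname{codim}\mathfrak m\ge s$, so $P\ne\mathfrak m$. Since $R$ is standard graded, $R_1\not\subset P$, and taking powers of a linear form outside $P$ gives $R_n\not\subset P$ for all $n\ge0$. So if $U_P$ is the whole space, each $a_j$ with $j>i+1$ vanishes in $W_P$, and the bad set is empty. Otherwise the bad set is empty or a proper affine subspace.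

A vector space over an infinite field is not a finite union of proper affine subspaces. $\square$

## 8. The ladder of rings $A_i=R/K_i$

Write $\nu_i=\max(0,i-g+1)$.

**Proposition 2.** Let $R$ be a Gorenstein ring of finite dimension, $g\ge1$, $n\ge1$, $m=g+n-2$. Let $I\subsetneq R$ have $\operatorname{codim}I\ge g$ and satisfy
$$\rho(R/I^j)\le g+j-1\qquad(1\le j\le n).\tag{D$_n$}$$
Let $b_1,\dots,b_m\in I$ satisfy (C) for $0\le i\le m$. Put $A_i=R/K_i$, $\mathfrak a_i=IA_i$. Then for $0\le i\le m$:

* (a) $A_i$ is $i$-CM, and $\mathfrak a_i$ contains a nonzerodivisor of $A_i$;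
* (b) $\omega_{A_i}\cong\mathfrak a_i^{\nu_i}$;
* (c) $I^j\cap K_i=J_iI^{j-1}$ for $1\le j\le n$;
* (d) $\rho(\mathfrak a_i^j)\le\max(i,g+j-2)$ for $0\le j\le n$; hence $\mathfrak a_i^j$ is $i$-CM if $0\le j\le\min(n,i-g+2)$;
* (e) $\mathfrak a_i^{\nu_i}:\mathfrak a_i^j=\mathfrak a_i^{\nu_i-j}$ for $0\le j\le\nu_i$.

**Example 7.** In Example 1 (so $g=1$, $\nu_i=i$) take $b_i=xy_i$. Then $K_i=(y_1,\dots,y_i)$, $I+K_i=(x,y_1,\dots,y_i)$, and (C) holds. The ideal $\mathfrak a_i$ is generated by the nonzerodivisor $x$ of $A_i=k[[x,y_{i+1},\dots,y_s]]$, so $\mathfrak a_i^{\nu_i}\cong A_i\cong\omega_{A_i}$.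

The second half of (d) follows from the first, since $K_i$ kills $\mathfrak a_i^j$ and has codimension $\ge i$. The proof is by induction on $n$ (over all $R$) and, for fixed $n$, on $i$.

**Step 1: the bottom rung $i=0$.** Since $\operatorname{codim}I\ge1$, $I$ contains a nonzerodivisor; so $K_0=0$, $A_0=R$, $\nu_0=0$. Then (a), (b), (c), (e) are clear. For (d), $0\to I^j\to R\to R/I^j\to0$ gives $\rho(I^j)\le\max(0,\rho(R/I^j)-1)\le\max(0,g+j-2)$ for $1\le j\le n$; the case $j=0$ is clear.

From now on we pass from $i$ to $i+1\le m$. Write $A,\mathfrak a,\nu$ for $A_i,\mathfrak a_i,\nu_i$, put $\omega=\mathfrak a^\nu$, let $b$ be the image of $b_{i+1}$ in $A$, and let $A',\mathfrak a',\nu'$ be the data of $i+1$. If $A=0$, then $J_i=J_{i+1}=I$ and $A'=0$; the claims are trivial, (c) reading $I^j=I\cdot I^{j-1}$. Let $A\ne0$.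

**Step 2: $b$ is a nonzerodivisor on $A$.** *Purpose: to compare $A'$ with $A$.* Let $P\in\operatorname{Ass}A$, so $\operatorname{codim}P=i$ by (a). By (C) for $i$, $I\not\subset P$ (as $K_i\subset P$), and by (C) for $i+1$, $K_{i+1}\not\subset P$. Hence $J_{i+1,P}=I_P=R_P$. As $J_i\subset K_i$, this gives $bA_P=A_P$, so $b\notin P$.

**Step 3: $A'=A/bH$ with $H:=A:\mathfrak a\supset A$.** *Purpose: to describe the kernel of $A\to A'$.* If $xI\subset(b_{i+1})+K_i$, then
$$xI\subset\bigl((b_{i+1})+K_i\bigr)\cap I=(b_{i+1})+(K_i\cap I)=(b_{i+1})+J_i=J_{i+1},$$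
using $b_{i+1}\in I$ and (c) with $j=1$. Hence $K_{i+1}/K_i=\{x\in A:x\mathfrak a\subset bA\}$. For $x\in A$, $x\mathfrak a\subset bA$ means $b^{-1}x\in H$; and $bH\subset A$ because $b\in\mathfrak a$. So $K_{i+1}/K_i=bH$.

**Step 4: $H$ is $i$-CM and $\omega:H=\mathfrak a^{\nu'}$.** *Purpose: to compute $\omega_{A'}$ and depths.* If $i\le g-2$, then $\nu=\nu'=0$ and $\omega=A$. Every $P\supset I$ in $\operatorname{Supp}A$ has $\operatorname{codim}P\ge g$, so $\operatorname{depth}A_P=\operatorname{codim}P-i\ge2$. Thus $\mathfrak a$ has grade $\ge2$, $\operatorname{Hom}(A/\mathfrak a,A)=\operatorname{Ext}^1(A/\mathfrak a,A)=0$, and $H=\operatorname{Hom}(\mathfrak a,A)=A$. The claim is clear. If $i\ge g-1$, then $\nu+1=\nu'=i-g+2\le n-1$ since $i+1\le g+n-2$. So $\mathfrak a^{\nu+1}$ is $i$-CM by (d), and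
$$H=A:\mathfrak a=(\omega:\omega):\mathfrak a=\omega:\mathfrak a^{\nu+1}.$$
By (F1), $H$ is $i$-CM and $\omega:H=\mathfrak a^{\nu+1}=\mathfrak a^{\nu'}$.

**Step 5: (a) for $i+1$.** From $0\to bH\to A\to A'\to0$ and $bH\cong H$, $\rho(A')\le i+1$. Since $\operatorname{codim}K_{i+1}\ge i+1$, $A'$ is $(i+1)$-CM. Its associated primes contain $K_{i+1}$ and have codimension $i+1$, so by $\operatorname{codim}(I+K_{i+1})\ge i+2$ none contains $I$. By prime avoidance $\mathfrak a'$ contains a nonzerodivisor.

**Step 6: the Claim $\mathfrak a^j\cap bH=b\mathfrak a^{j-1}$ for $1\le j\le n$.** *Purpose: to identify $\mathfrak a'^j$ with $\mathfrak a^j/b\mathfrak a^{j-1}$. This is the heart of the ladder.* The inclusion $\supset$ is clear. Let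
$$N=(\mathfrak a^j\cap bH)/b\mathfrak a^{j-1}\ \subset\ E:=\mathfrak a^j/b\mathfrak a^{j-1}.$$
By (d), $\rho(E)\le\max(\rho(\mathfrak a^j),\rho(\mathfrak a^{j-1})+1)\le\max(i+1,g+j-2)$. Suppose $N\ne0$; let $P$ be minimal in $\operatorname{Supp}N$ and $p=\operatorname{codim}P$. Then $N_P\subset E_P$ is nonzero of finite length, so $\operatorname{depth}E_P=0$ and $p=\rho(E_P)\le\max(i+1,g+j-2)$. We exclude every possible value of $p$.

*If $I\not\subset P$,* then $\mathfrak a_P=A_P=H_P$ and $N_P=0$. So $I\subset P$ and $p\ge g$.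

*If $p\le i+1$,* then $K_{i+1}\not\subset P$ by (C) for $i+1$, so $bH_P=A_P$. Then $b^{-1}\in H_P$, hence $\mathfrak a_P\subset bA_P$, so $\mathfrak a_P=bA_P$ and $N_P=0$: a contradiction.

*The remaining range* is $i+2\le p\le g+j-2\le m$. By (C) for $p$ and $I\subset P$, $K_p\not\subset P$, that is, $I_P=J_{p,P}$. Put $n'=p-g+1$. Then $1\le n'\le j-1\le n-1$ and $g+n'-2=p-1$. (If $n=1$, then $j=1$ and $g\le p\le g-1$ is impossible, so the induction on $n$ starts.) All hypotheses localize, so by induction on $n$ Proposition 2 holds for $R_P$, $I_P$, $b_1,\dots,b_{p-1}$ and $n'$. So in $R_P$, for $0\le l\le p-1$: $A_l$ satisfies (a), and $I\cap K_l=J_l$. As in Step 2, using (C) for $l$ and $\operatorname{codim}K_{l+1}\ge l+1$ (note $l+1\le p\le m$), $b_{l+1}$ is a nonzerodivisor on $A_l$. We show that in $R_P$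
$$I^q\cap K_l=J_lI^{q-1}\qquad(q\ge1,\ 0\le l\le p),$$
by induction on $q$ and, for fixed $q$, descending induction on $l$. For $l=p$ it is clear, as $K_p=R_P$ and $I=J_p$; for $q=1$ it is known. Let $q\ge2$, $l<p$ and $x\in I^q\cap K_l$. Then $x\in I^q\cap K_{l+1}=J_{l+1}I^{q-1}$, so $x=y+b_{l+1}z$ with $y\in J_lI^{q-1}$, $z\in I^{q-1}$. Then $b_{l+1}z=x-y\in K_l$, so $z\in K_l\cap I^{q-1}=J_lI^{q-2}$, and $x\in J_lI^{q-1}$. The reverse inclusion is clear.

Apply this with $l=i+1$, $q=j$. Since $bH=K_{i+1}/K_i$, an element of $(\mathfrak a^j\cap bH)_P$ lifts to $I_P^j\cap K_{i+1,P}=J_{i+1}I_P^{j-1}$, whose image in $A_P$ is $b\mathfrak a_P^{j-1}$. So $N_P=0$, a contradiction. The Claim is proved.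

**Step 7: (c) and (d) for $i+1$.** Let $x\in I^j\cap K_{i+1}$. By the Claim there is $y\in I^{j-1}$ with $x-b_{i+1}y\in K_i\cap I^j=J_iI^{j-1}$, so $x\in J_{i+1}I^{j-1}$. The other inclusion is clear; this is (c). By the Claim $\mathfrak a'^j\cong\mathfrak a^j/b\mathfrak a^{j-1}$ for $1\le j\le n$, so the estimate for $\rho(E)$ gives $\rho(\mathfrak a'^j)\le\max(i+1,g+j-2)$. For $j=0$ use (a).

**Step 8: (b) for $i+1$.** By (F1), $\omega_{A'}\cong\operatorname{Ext}^1_A(A',\omega)$. Applying $\operatorname{Hom}(-,\omega)$ to $0\to bH\to A\to A'\to0$ gives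
$$\operatorname{Ext}^1_A(A',\omega)=(\omega:bH)/\omega=b^{-1}\mathfrak a^{\nu'}/\mathfrak a^\nu\cong\mathfrak a^{\nu'}/b\mathfrak a^\nu .$$
If $i\ge g-1$, then $\nu=\nu'-1$ and $1\le\nu'\le n$, so this is $\mathfrak a'^{\nu'}$ by the Claim. If $i\le g-2$, it is $A/bA=A'$, since $H=A$.

**Step 9: (e) for $i+1$.** For $j=0$ this is trivial, and for $j=\nu'$ it is $\omega_{A'}:\omega_{A'}=A'$. So let $1\le j\le\nu'-1$. Then $i\ge g$ and $j\le\nu=\nu'-1\le n$. In $0\to b\mathfrak a^{j-1}\to\mathfrak a^j\to\mathfrak a'^j\to0$ the middle term is $i$-CM by (d), so $\operatorname{Ext}^1_A(\mathfrak a^j,\omega)=0$. With (e) for $i$,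
$$\operatorname{Ext}^1_A(\mathfrak a'^j,\omega)=b^{-1}(\omega:\mathfrak a^{j-1})/(\omega:\mathfrak a^j)=b^{-1}\mathfrak a^{\nu-j+1}/\mathfrak a^{\nu-j}.$$
For $v\in\mathfrak a^j$ we have $vH\subset\mathfrak a^{j-1}(\mathfrak aH)\subset\mathfrak a^{j-1}$. So multiplication by $v$ maps $0\to bH\to A\to A'\to0$ to the sequence above. By naturality of connecting maps, $v^*$ sends the class of $b^{-1}y$ to the class of $b^{-1}yv$ in $\operatorname{Ext}^1_A(A',\omega)=b^{-1}\mathfrak a^{\nu+1}/\mathfrak a^\nu$. By (F2) with $L=bH\ni b$ and $c=1$, multiplication therefore gives an isomorphism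
$$\mathfrak a^{\nu'-j}/b\mathfrak a^{\nu'-j-1}\to\operatorname{Hom}(\mathfrak a'^j,\ \mathfrak a^{\nu'}/b\mathfrak a^{\nu'-1}).$$
By the Claim this is the multiplication map $\mathfrak a'^{\nu'-j}\to\operatorname{Hom}(\mathfrak a'^j,\mathfrak a'^{\nu'})$, and its bijectivity is (e). $\square$

**Degrees.** If everything is graded and $\deg b_i=e_i$, all maps above are homogeneous, and $b^{-1}\mathfrak a^{\nu'}\cong\mathfrak a^{\nu'}(e_{i+1})$. So Step 8 shows, by induction, $\operatorname{Ext}^i_R(A_i,R)\cong\mathfrak a_i^{\nu_i}(e_1+\dots+e_i)$.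

## 9. The last two generators: proof of Theorem A

Assume $g\ge1$, $k$ infinite, and take $b_1,\dots,b_s$ from Lemma 1.

**Step 1: the ladder up to $s-2$.** *Purpose: to collect what we need about $A$.* Since $\dim R/I=d-g$ and $\rho(R/I^j)=d-\operatorname{depth}R/I^j$, condition $(*)$ says exactly (D$_t$). Apply Proposition 2 with $n=t$, $m=g+t-2=s-2$. Let $A=A_{s-2}$, which is nonzero as $K_{s-2}\subset K\ne R$. Let $\mathfrak a=IA$ and $\omega=\mathfrak a^{t-1}\cong\omega_A$ (as $\nu_{s-2}=t-1$), and let $f,f'$ be the images of $b_{s-1},b_s$. Then $JA=(f,f')A$, and: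

* (i) $\mathfrak a^j$ is $(s-2)$-CM for $0\le j\le t$, by (d), since $(s-2)-g+2=t$;
* (ii) $\omega:\mathfrak a^j=\mathfrak a^{t-1-j}$ for $0\le j\le t-1$, by (e);
* (iii) for $1\le u\le t$, $K_{s-2}\cap I^u=J_{s-2}I^{u-1}\subset JI^{u-1}$ by (c), so $M_u=\mathfrak a^u/J\mathfrak a^{u-1}$.

So $s-2$ is both the last rung that $G_{s-1}$ supplies and the first at which (d) guarantees that all $\mathfrak a^j$ with $j\le t$ are maximal Cohen–Macaulay. Fix $1\le u\le t$ and put $X=\mathfrak a^{u-1}$; by (ii), $X=\omega:\mathfrak a^{t-u}$. Let $Z=\{(x,x')\in X^2:fx+f'x'=0\}$, so that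
$$0\to Z\to X^2\xrightarrow{(f,f')}JX\to0,\qquad0\to JX\to\mathfrak a^u\to M_u\to0\tag{2}$$
are exact.

**Step 2: $Z\cong X:J$ via $\zeta\mapsto(\zeta f',-\zeta f)$.** *Purpose: to turn relations into fractions.* For $P\in\operatorname{Ass}A$ we have $\operatorname{codim}P=s-2$, so $J_P=I_P$, and $\mathfrak a_P=A_P$ by (a). So $JA$ contains a nonzerodivisor (homogeneous in the graded case), and $1=\gamma f+\gamma'f'$ with $\gamma,\gamma'\in Q$. The map is well defined, and it is injective because $\zeta=\gamma\zeta f+\gamma'\zeta f'$. If $fx+f'x'=0$, then $\zeta=\gamma'x-\gamma x'$ satisfies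
$$\zeta f'=\gamma'f'x+\gamma fx=x,\qquad-\zeta f=\gamma'f'x'+\gamma fx'=x',$$
so $\zeta\in X:J$ and $\zeta\mapsto(x,x')$.

**Step 3: $X:J=X:\mathfrak a$.** *Purpose: to replace $J$ by the ideal whose powers we understand.* The module $\mathfrak a/JA$ is killed by $K$. If $P\supset K$ and $X_P\ne0$, then $\operatorname{codim}P\ge s$ and $\operatorname{depth}X_P=\operatorname{codim}P-(s-2)\ge2$. So $K$ has grade $\ge2$ on $X$, and $\operatorname{Hom}_A(\mathfrak a/JA,X)=\operatorname{Ext}^1_A(\mathfrak a/JA,X)=0$. Hence restriction $\operatorname{Hom}(\mathfrak a,X)\to\operatorname{Hom}(JA,X)$ is bijective. In terms of colons, this says $X:\mathfrak a=X:J$. Therefore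
$$Z\cong X:\mathfrak a=(\omega:\mathfrak a^{t-u}):\mathfrak a=\omega:\mathfrak a^{t-u+1}.\tag{3}$$
Since $t-u+1\le t$, $\mathfrak a^{t-u+1}$ is $(s-2)$-CM by (i). By (F1), $Z$ is $(s-2)$-CM and $\omega:(X:\mathfrak a)=\mathfrak a^{t-u+1}$.

**Step 4: $M_u$ is $s$-CM.** By (2), $\rho(JX)\le\max(s-2,(s-2)+1)=s-1$ and $\rho(M_u)\le\max(s-2,(s-1)+1)=s$. Moreover $K$, of codimension $\ge s$, kills $M_u$.

**Step 5: the dual of $M_u$.** *Purpose: to compute $\operatorname{Ext}^s_R(M_u,R)$.* By (F1), $\operatorname{Ext}^s_R(M_u,R)\cong\operatorname{Ext}^2_A(M_u,\omega)$, and $\operatorname{Ext}^q_A(\mathfrak a^u,\omega)=\operatorname{Ext}^q_A(X,\omega)=0$ for $q\ge1$. So (2) gives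
$$\operatorname{Ext}^2_A(M_u,\omega)\cong\operatorname{Ext}^1_A(JX,\omega)\cong\operatorname{coker}\bigl(\operatorname{Hom}(X^2,\omega)\to\operatorname{Hom}(Z,\omega)\bigr).$$
Here $\operatorname{Hom}(X,\omega)=\omega:\mathfrak a^{u-1}=\mathfrak a^{t-u}$ by (ii), and $\operatorname{Hom}(Z,\omega)=\omega:(X:\mathfrak a)=\mathfrak a^{t-u+1}$. The homomorphism $(x,x')\mapsto px+p'x'$ with $p,p'\in\mathfrak a^{t-u}$ restricts on $Z$ to $\zeta\mapsto\zeta(pf'-p'f)$. So the image is $J\mathfrak a^{t-u}$, and by (iii)
$$\operatorname{Ext}^s_R(M_u,R)\cong\mathfrak a^{t-u+1}/J\mathfrak a^{t-u}=M_{t+1-u}.\tag{4}$$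

**Step 6: conclusion.** *Purpose: to replace Ext by Hom into $\omega_{R/K}$.* $M_1=I/J$ is nonzero because $K$ is proper; it is $s$-CM, and $K=\operatorname{ann}M_1$. So $\operatorname{codim}K=s$. If $M_u=0$ for some $1\le u\le t$, then $I^u=JI^{u-1}$, so $I^t=JI^{t-1}$ and $M_t=0$; then (4) with $u=t$ gives $M_1\cong\operatorname{Ext}^s_R(M_t,R)=0$, a contradiction. So all $M_u$ are nonzero. Now $K$ has grade $s$ and kills $M_{t+1-u}$. By (F2) with $A=\omega_A=R$, $L=K$, $c=s$,
$$\operatorname{Ext}^s_R(M_{t+1-u},R)\cong\operatorname{Hom}_R(M_{t+1-u},\operatorname{Ext}^s_R(R/K,R)).$$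
In the local case the right side is $\operatorname{Hom}_R(M_{t+1-u},\omega_{R/K})$, and the left side is $M_u$ by (4) with $u$ replaced by $t+1-u$. So $M_u\cong\operatorname{Hom}_R(M_{t+1-u},\omega_{R/K})$.

**Step 7: degrees.** By the end of Section 8, $\operatorname{Ext}^{s-2}_R(A,R)\cong\omega(e_1+\dots+e_{s-2})$. In (2), $X^2$ stands for $X(-e_{s-1})\oplus X(-e_s)$, and then $Z\cong(X:\mathfrak a)(-e_{s-1}-e_s)$. So (4) becomes $\operatorname{Ext}^s_R(M_u,R)\cong M_{t+1-u}(\sigma)$. Since $\omega_{R/K}=\operatorname{Ext}^s_R(R/K,R)(a)$, we get $\operatorname{Hom}_R(M_{t+1-u},\omega_{R/K})\cong\operatorname{Ext}^s_R(M_{t+1-u},R)(a)\cong M_u(\sigma+a)$. This proves Theorem A, and with it the conjecture. $\blacksquare$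

## 10. Perfect pairings through $\operatorname{Sym}_{t+1}(I/J)$

We prove Theorem B(1), so $t\ge2$ and $k$ is infinite. Step 3 of Section 6 does not change $I/J$, the $M_u$, their multiplication, or $\omega_{R/K}$; so we may assume $g\ge1$ and keep the notation of Section 9.

We use two textbook facts on Yoneda classes. A four-term exact sequence $E$ from $N$ to $M$ has a class $[E]\in\operatorname{Ext}^2(M,N)$, and a morphism $E\to E'$ with outer maps $\alpha:N\to N'$, $\gamma:M\to M'$ gives $\alpha_*[E]=\gamma^*[E']$. And the composite of the two connecting maps $\operatorname{Hom}(N,\omega)\to\operatorname{Ext}^2(M,\omega)$ is $w\mapsto w_*[E]$ up to a global sign.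

**Step 1: a pairing for each $u$.** Let $[E_u]\in\operatorname{Ext}^2_A(M_u,\mathfrak a^{u-1}:\mathfrak a)$ be the class of
$$E_u:\quad0\to\mathfrak a^{u-1}:\mathfrak a\to(\mathfrak a^{u-1})^2\to\mathfrak a^u\to M_u\to0,$$
with maps $\zeta\mapsto(\zeta f',-\zeta f)$ and $(x,x')\mapsto fx+f'x'$. By (3), $w\in\mathfrak a^{t+1-u}$ defines by multiplication a map $w:\mathfrak a^{u-1}:\mathfrak a\to\omega$. The isomorphism in Section 9, Step 5, is a composite of two connecting maps, so $w\mapsto w_*[E_u]$ induces an isomorphism $M_{t+1-u}\cong\operatorname{Ext}^2_A(M_u,\omega)$.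

Let $\Omega=\operatorname{Ext}^2_A(R/K,\omega)\cong\omega_{R/K}$, by (F1). The ideal $L=K/K_{s-2}$ has grade $\ge2$ in $A$, because $A$ is $(s-2)$-CM and $\operatorname{codim}K\ge s$; and it kills $M_u$. By (F2) with $c=2$, $\langle v,w\rangle_u:=v^*w_*[E_u]\in\Omega$ is a well-defined bilinear pairing $M_u\times M_{t+1-u}\to\Omega$ with
$$M_{t+1-u}\to\operatorname{Hom}(M_u,\Omega),\quad w\mapsto\langle-,w\rangle_u\quad\text{an isomorphism.}\tag{5}$$

**Step 2: moving a factor across.** *Purpose: to relate the pairings for different $u$.* For $2\le u\le t$ and $c\in\mathfrak a$, multiplication by $c$ is a morphism $E_{u-1}\to E_u$, so $c^*[E_u]=c_*[E_{u-1}]$. For $v\in\mathfrak a^{u-1}$ the map $cv:R/K\to M_u$ is $v:R/K\to M_{u-1}$ followed by $c:M_{u-1}\to M_u$. Hence for $w\in\mathfrak a^{t+1-u}$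
$$\langle cv,w\rangle_u=v^*c^*w_*[E_u]=v^*w_*c^*[E_u]=v^*(cw)_*[E_{u-1}]=\langle v,cw\rangle_{u-1}.\tag{6}$$

**Step 3: symmetry.** Define $\Phi(c_1,\dots,c_{t+1})=\langle c_1,c_2\cdots c_{t+1}\rangle_1$ for $c_i\in I$. It is multilinear and symmetric in $c_2,\dots,c_{t+1}$. By (6) with $u=2$, which is available because $t\ge2$, it equals $\langle c_1c_2,c_3\cdots c_{t+1}\rangle_2$, hence is symmetric in $c_1,c_2$. So $\Phi$ is symmetric. It vanishes if $c_1\in J$, so by symmetry it vanishes if any $c_i\in J$, and it defines a linear map on $\operatorname{Sym}_{t+1}(I/J)$.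

**Step 4: perfection.** Iterating (6), $\langle c_1\cdots c_u,c_{u+1}\cdots c_{t+1}\rangle_u=\Phi(c_1\cdots c_{t+1})$. Since $\mathfrak a^u$ consists of sums of products, symmetry of $\Phi$ gives $\langle v,w\rangle_u=\langle w,v\rangle_{t+1-u}$. One adjoint of $\langle\ ,\ \rangle_u$ is an isomorphism by (5) for $u$, the other by (5) for $t+1-u$. This proves Theorem B(1). $\square$

## 11. Two Gorenstein rings built from $k[[\tau^3,\tau^4,\tau^5]]$

**Step 1: the curve.** *Purpose: a canonical module with two generators whose powers stabilize at once.* Let $k$ be a field and $B=k[[\tau^3,\tau^4,\tau^5]]\subset V=k[[\tau]]$; the exponents in $B$ are $0,3,4,5,\dots$. Let $D=B+B\tau$, with exponents $0,1,3,4,5,\dots$. Then $D^j=V$ for $j\ge2$, as $\tau^2\in D^2$, and $\mathfrak m_BV=\tau^3V$. *$D$ is the canonical module of $B$:* the module $D/\tau^3D$ has basis $1,\tau,\tau^5$; multiplication by $\tau^5$ sends $1\mapsto\tau^5$, multiplication by $\tau^4$ sends $\tau\mapsto\tau^5$ and $1\mapsto0$. So an element $\alpha+\beta\tau+\gamma\tau^5$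 of the socle has $\alpha=0$, then $\beta=0$, and the socle is $k\tau^5$. A faithful maximal Cohen–Macaulay module of type $1$ is canonical.

For $s\ge2$ let $A=B[[x_1,\dots,x_{s-1}]]$, a Cohen–Macaulay domain of dimension $s$, and $DA=A+A\tau$. Since $DA/(\tau^3,x_1,\dots,x_{s-1})DA=D/\tau^3D$, $DA$ is a canonical module of $A$ by the same criterion. So $\omega:=\tau^3DA=(\tau^3,\tau^4)A$ is a canonical ideal. For $j\ge2$, $\omega^j=\tau^{3j}V[[x_1,\dots,x_{s-1}]]$ is maximal Cohen–Macaulay.

**Step 2: the submodule $J_0$.** Let $J_A=\tau^3J_0$ with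
$$J_0=(x_1,\ x_2+x_1\tau,\ \dots,\ x_{s-1}+x_{s-2}\tau,\ \tau^3+x_{s-1}\tau)A\subset DA\qquad(s\text{ generators}).$$
*$DA/J_0$ has finite length and exactly two minimal generators.* All generators of $J_0$ lie in $\mathfrak m_ADA$, and $D/\mathfrak m_BD$ has basis $1,\tau$; this gives the number of generators. Let $P\ne\mathfrak m_A$ be a prime of $A$. If $\tau^3\notin P$, then $\tau=\tau^4/\tau^3\in A_P$, so $(DA)_P=A_P$ and $(J_0)_P=(x_1,\dots,x_{s-1},\tau^3)A_P=A_P$. If $\tau^3\in P$, then $(\tau^4)^3,(\tau^5)^3\in P$, so $\mathfrak m_B\subset P$. Modulo $\mathfrak m_BDA$, $DA/J_0$ is the cokernel over $k[[x_1,\dots,x_{s-1}]]$ of the matrix with columns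
$$(x_1,0),\ (x_2,x_1),\ \dots,\ (x_{s-1},x_{s-2}),\ (0,x_{s-1}).$$
With $x_0=x_s=0$, the minor of the $j$-th and $(j+1)$-st columns is $x_j^2-x_{j-1}x_{j+1}$. A prime containing all of these contains $x_1$, then $x_2$, and so on up to $x_{s-1}$; as $P\ne\mathfrak m_A$, $P$ omits some minor, the cokernel vanishes at $P$, and $(DA/J_0)_P=0$ by Nakayama.

**Step 3: the rings $R_\varepsilon$.** For $\varepsilon\in\{0,1\}$ let $R_\varepsilon=A\oplus\omega$ with product $(\alpha,w)(\alpha',w')=(\alpha\alpha',\ \alpha w'+\alpha'w+\varepsilon ww')$. For $\varepsilon=0$ this is the trivial extension; for $\varepsilon=1$, $(\alpha,w)\mapsto(\alpha,\alpha+w)$ identifies it with a subring of $A\times A$. It is local: for $\varepsilon=0$ because $0\oplus\omega$ is nilpotent; for $\varepsilon=1$ because, if $\alpha$ is a unit, so is $\alpha+w$, and $(\alpha+w)^{-1}-\alpha^{-1}=-w/(\alpha(\alpha+w))\in\omega$. As an $A$-module it is finite and maximal Cohen–Macaulay, so $R_\varepsilon$ is Cohen–Macaulay of dimension $s$. Its canonical module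 is $\operatorname{Hom}_A(R_\varepsilon,\omega)=\operatorname{Hom}(A,\omega)\oplus\operatorname{Hom}(\omega,\omega)=\omega\oplus A$. With $\lambda(\alpha,w)=w$, the linear map $r\mapsto\lambda(r\,\cdot)$ sends $(\alpha,w)$ to $(w,\alpha+\varepsilon w)$, which is bijective. So $R_\varepsilon$ is Gorenstein.

**Step 4: the residual intersection.** Let $R=R_\varepsilon$, $I=0\oplus\omega$, $J=0\oplus J_A$. Then $R/I=A$ has dimension $s$, so $g=0$ and $t=s$. The ring $R$ acts on $I$ through the surjective ring map $(\alpha,w)\mapsto\alpha+\varepsilon w\in A$. So $J$ is an ideal with $s$ generators, $I/J\cong DA/J_0$ is nonzero of finite length, and $K=J:I$ has codimension $s$: an $s$-residual intersection.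

*Depth Conditions.* We have $\operatorname{depth}R/I=\operatorname{depth}A=s$. For $\varepsilon=1$, $I^j=0\oplus\omega^j$ is maximal Cohen–Macaulay, so $\operatorname{depth}R/I^j\ge s-1$. For $\varepsilon=0$, $I^j=0$ for $j\ge2$. So $(*)$ holds in both cases.

*$G_1$ for $\varepsilon=1$.* As $A$ is a domain, $I$ is prime, and it is the only prime of codimension $0$ containing $I$. For $w'\ne0$ in $\omega$, $(-w',w')\cdot I=0$ and $(-w',w')\notin I$. So the localization of $I$ at the prime $I$ is $0$.

**Step 5: proof of Theorem B(2).** Take $s=t=2$, $\varepsilon=1$, $x=x_1$; here $G_{s-1}=G_1$ holds. Dividing by $\tau^9$,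
$$M_3=\omega^3/J_A\omega^2\cong V[[x]]/(x,\ \tau^3+x\tau)V[[x]]=V/\tau^3V,$$
which is killed by $\mathfrak m_A$, in particular by $x$. Suppose some composite $M_1\otimes M_2\to M_3\to\omega_{R/K}$ were a perfect pairing. Then $M_1\to\operatorname{Hom}(M_2,\omega_{R/K})$ would be injective with image killed by $x$, so $xM_1=0$ and $x\tau\in J_0$. Write $x\tau=x\alpha+(x\tau+\tau^3)\beta$ with $\alpha,\beta\in A=B[[x]]$. Setting $x=0$ gives $\tau^3\beta(0)=0$, so $\beta=x\beta'$, and $\tau=\alpha+(x\tau+\tau^3)\beta'$. Setting $x=0$ again gives $\tau\in B$, a contradiction. For $u=2$ the tensor factors are exchanged, and perfectness would again force $xM_1=0$. $\square$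

Theorem A does apply here, and the lengths agree. Modulo $x$, $M_1\cong DA/J_0$ becomes $D/\tau^3B$ (exponents $0,1,4,5$, length $4$), and $xM_1\cong DA/(A+(\tau^3+x\tau)A)=DA/(A+x\tau A)$, of length $1$, since $DA/A\cong k[[x]]\tau$. Modulo $x$, $M_2\cong V[[x]]/J_0DA$ becomes $V/\tau^3D$ (exponents $0,1,2,5$, length $4$), and $xM_2\cong V[[x]]/(DA+x\tau DA)$, of length $1$, since $V[[x]]/DA\cong k[[x]]\tau^2$. For these two identifications note that $x\alpha+(\tau^3+x\tau)\beta$ is divisible by $x$ only if $\beta$ is. Both $M_1$ and $M_2$ have length $5$, as duality requires.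

**Step 6: proof of Theorem B(3).** *$t=2$, $g=0$:* take $s=2$, $\varepsilon=0$. The condition $G_{s-2}=G_0$ is vacuous. Here $M_2=0$ because $I^2=0$, but $M_1\ne0$. So $M_1\not\cong\operatorname{Hom}(M_2,\omega_{R/K})$.

*$t\ge3$, $g=0$:* take $s=t$, $\varepsilon=1$. Then $G_1=G_{g+1}$ holds, and $G_1=G_{s-2}$ if $t=3$. As $t-1\ge2$, $\omega^{t-1}$ and $\omega^t$ are multiples of $V[[x_1,\dots,x_{s-1}]]$, and
$$M_t\cong V[[x_1,\dots,x_{s-1}]]/(x_1,\dots,x_{s-1},\tau^3)=V/\tau^3V\cong k^3.$$
Since $R/K$ is Artinian and $\omega_{R/K}$ is the injective hull of $k$ over $R/K$, $\operatorname{Hom}(M_t,\omega_{R/K})\cong k^3$. This needs three generators, while $M_1\cong DA/J_0$ needs two. So $M_1\not\cong\operatorname{Hom}(M_t,\omega_{R/K})$.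

*General $g$:* apply Step 3 of Section 6 $g$ times. It preserves $t$, $(*)$, the modules $M_u$ and $\omega_{R/K}$, turns $G_r$ into $G_{r+g}$, and $s$ into $s+g$. So $G_{s-2}$ and $G_1$ become $G_{(s+g)-2}$ and $G_{g+1}$. $\blacksquare$

For $t\ge4$ we do not claim that $G_{s-1}$ is optimal among the conditions $G_r$; there Theorem B(3) only shows that $G_{g+1}$ is insufficient.
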